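\title{Associated varieties of irreducible Harish-Chandra modules are connected in codimension one}

\begin{abstract}
The associated variety of an irreducible Harish-Chandra $(\mathfrak g,K)$-module is a finite union of closures of nilpotent $K$-orbits of the same dimension. Join two of these orbits by an edge when their closures share an orbit of codimension one. We prove that the resulting graph is connected, as conjectured by Nishiyama, Trapa and Wachi. The proof uses only commutative algebra and applies to modules over any filtered algebra with finite-dimensional filtration steps and finitely generated commutative graded ring: if two parts of the associated variety meet in codimension at least two, then a good filtration can be modified until the corresponding splitting of the graded module lifts to a submodule. The method also gives equidimensionality, a decomposition theorem and a vanishing criterion for $\operatorname{Ext}^1$.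
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Nilpotent orbits and associated varieties}

Let $G$ be a connected reductive complex algebraic group, $\theta$ a non-trivial involution of $G$, and $K$ the group of fixed points of $\theta$; the group $K$ need not be connected. The differential of $\theta$ splits $\mathfrak g=\operatorname{Lie}(G)$ into its $+1$ and $-1$ eigenspaces, $\mathfrak g=\mathfrak k+\mathfrak s$. Let $\mathcal N(\mathfrak s)$ be the set of nilpotent elements of $\mathfrak s$. Its $K$-orbits are the \emph{nilpotent $K$-orbits}; by Kostant--Rallis there are finitely many of them. For a nilpotent $G$-orbit $\mathcal O\subset\mathfrak g$, the nilpotent $K$-orbits contained in $\mathcal O\cap\mathfrak s$ all have the same dimension.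

A \emph{$(\mathfrak g,K)$-module} is a $\mathfrak g$-module $X$ with an action of $K$ such that every vector lies in a finite-dimensional algebraic $K$-subrepresentation, $k(\xi x)=(\operatorname{Ad}(k)\xi)(kx)$, and the differential of the $K$-action is the given action of $\mathfrak k$. It is a \emph{Harish-Chandra module} if it is finitely generated over $U(\mathfrak g)$ and every irreducible representation of $K$ occurs in it with finite multiplicity; the multiplicity condition plays no role below.

Let $X$ be an irreducible Harish-Chandra module. Choose a finite-dimensional $K$-stable subspace $X_0\neq0$ and put $F_n=U_n(\mathfrak g)X_0$, where $U_n(\mathfrak g)$ is spanned by the products of at most $n$ elements of $\mathfrak g$. The graded space $\operatorname{gr}X=\bigoplus F_n/F_{n-1}$ is a finitely generated module over $\operatorname{gr}U(\mathfrak g)=S(\mathfrak g)$, the ring of polynomial functions on $\mathfrak g^*\cong\mathfrak g$. Its support is the \emph{associated variety} $\operatorname{AV}(X)$. It records the action of $U(\mathfrak g)$ on $X$ to leading order, it does not depend on $X_0$, and it is a closed $K$-stable subset of $\mathcal N(\mathfrak s)$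 (Section~\ref{sec:setting}). Hence
\[
\operatorname{AV}(X)=\overline{\mathcal O_1}\cup\dots\cup\overline{\mathcal O_\ell}
\]
for distinct nilpotent $K$-orbits $\mathcal O_i$, none of which lies in the closure of another. If $K$ is connected, the $\overline{\mathcal O_i}$ are the irreducible components of $\operatorname{AV}(X)$; in general each $\overline{\mathcal O_i}$ is a finite union of components. It is known that all $\mathcal O_i$ generate the same nilpotent $G$-orbit $\mathcal O_X$, whose closure is the associated variety of the primitive ideal of $X$. In particular the $\mathcal O_i$ have the same dimension.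

\subsection*{The orbit graph}

Which sets of $K$-orbits in $\mathcal O_X\cap\mathfrak s$ can occur? The associated variety of a direct sum is the union of the associated varieties of the summands, so reducible modules can combine unrelated orbits. Irreducibility should force the pieces to be glued. All orbit closures contain $0$, so the question is how large the overlaps must be.

Call two distinct nilpotent $K$-orbits $\mathcal Q,\mathcal Q'$ of the same dimension $d$ \emph{adjacent} if $\overline{\mathcal Q}\cap\overline{\mathcal Q'}$ contains a nilpotent $K$-orbit of dimension $d-1$. The \emph{orbit graph} $\Gamma_K(\mathcal O)$ of a nilpotent $G$-orbit $\mathcal O$ has the $K$-orbits in $\mathcal O\cap\mathfrak s$ as vertices and the adjacent pairs as edges. Let $\operatorname{AV}\Gamma(X)$ be the full subgraph of $\Gamma_K(\mathcal O_X)$ on the vertices $\mathcal O_1,\dots,\mathcal O_\ell$. Nishiyama, Trapa and Wachi \cite{NTW} conjectured that $\operatorname{AV}\Gamma(X)$ is connected for every irreducible $X$. A result of Vogan points in this direction: if $\ell\ge2$, then for every $i$ the boundary $\partial\mathcal O_i=\overline{\mathcal O_i}\setminus\mathcal O_i$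 has codimension one in $\overline{\mathcal O_i}$.

\begin{example}\label{ex:graphs}
Let $G=SL_2(\mathbb C)$ with $\theta$ conjugation by $\operatorname{diag}(1,-1)$, so that $K=T$ is the diagonal torus. With the standard basis $e,h,f$ we have $\mathfrak k=\mathbb Ch$ and $\mathfrak s=\mathbb Ce+\mathbb Cf$. The element $ae+bf$ is nilpotent if and only if $ab=0$, and $\operatorname{diag}(t,t^{-1})$ multiplies $e$ by $t^2$ and $f$ by $t^{-2}$. The nilpotent $K$-orbits are $\{0\}$, $\mathcal O^+=\mathbb C^\times e$ and $\mathcal O^-=\mathbb C^\times f$. The closures of $\mathcal O^\pm$ are two lines that meet in the orbit $\{0\}$ of codimension one. The graph of the nonzero nilpotent $G$-orbit is a single edge, and the conjecture has no content.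

For $G=SL_2(\mathbb C)\times SL_2(\mathbb C)$ and $K=T\times T$, the largest nilpotent $G$-orbit meets $\mathfrak s$ in the four orbits $\mathcal O^\varepsilon\times\mathcal O^\delta$ with $\varepsilon,\delta\in\{+,-\}$, whose closures are planes. Two of these planes meet in a line if the labels differ in one sign, and only in $0$ if they differ in both. The graph is a square, and the conjecture forbids exactly the two diagonal pairs of vertices. Vogan's theorem does not forbid them, because each of the four orbits has a boundary of codimension one.
\end{example}

There is a reason to expect a positive answer. In an irreducible module, the vectors whose leading terms live on one part of $\operatorname{AV}(X)$ generate the vectors whose leading terms live on another part, and such a transfer should take place over the intersection of the two parts. A rational function on affine space that is regular outside a subset of codimension two is regular everywhere, so an intersection of codimension two should leave no room for an unending transfer. The proof makes this precise.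

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every irreducible Harish-Chandra $(\mathfrak g,K)$-module $X$ the graph $\operatorname{AV}\Gamma(X)$ is connected: any two of the orbits $\mathcal O_1,\dots,\mathcal O_\ell$ are the ends of a sequence of orbits among $\mathcal O_1,\dots,\mathcal O_\ell$ in which consecutive terms are adjacent.
\end{theorem}

In particular $\operatorname{AV}\Gamma(X)$ lies in one connected component of $\Gamma_K(\mathcal O_X)$. The proof does not use Vogan's theorem, and recovers it (Corollary~\ref{cor:vogan}).

Lie theory enters only at the end. The core is Proposition~\ref{prop:lift}, on modules over a filtered algebra with commutative graded ring. Sections~\ref{sec:setting} and~\ref{sec:lowering} set it up and introduce the operation on filtrations that proves it, Section~\ref{sec:examples} runs this operation on the two groups of Example~\ref{ex:graphs}, and Sections~\ref{sec:hartogs} and~\ref{sec:proof} contain its proof. Theorem~\ref{thm:main} follows in Section~\ref{sec:irreducible}, and Section~\ref{sec:homogeneous} treats reducible modules and extensions.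

\section{Good filtrations}\label{sec:setting}

\subsection*{The setting}

Let $A$ be a $\mathbb C$-algebra with a filtration $0=A_{-1}\subset A_0\subset A_1\subset\cdots$ such that $\bigcup A_n=A$, $1\in A_0$, $A_mA_n\subset A_{m+n}$, $\dim A_n<\infty$, and $R=\operatorname{gr}A=\bigoplus A_n/A_{n-1}$ is a commutative finitely generated $\mathbb C$-algebra. Let $H$ be a group, possibly trivial, acting on $A$ by algebra automorphisms that preserve each $A_n$. Then $H$ acts on $R$ and on $\operatorname{Spec}R$. An \emph{$(A,H)$-module} is an $A$-module $X$ with a linear action of $H$ such that $h(ax)=(ha)(hx)$. \emph{Submodule} always means $H$-stable $A$-submodule, and the words irreducible, indecomposable and length refer to such submodules.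

A \emph{good filtration} of $X$ is a family of $H$-stable subspaces $F_n\subset F_{n+1}$ $(n\in\mathbb Z)$ such that $\bigcup F_n=X$, $F_n=0$ for $n\ll0$, $A_mF_n\subset F_{m+n}$, and $\operatorname{gr}_FX=\bigoplus F_n/F_{n-1}$ is finitely generated over $R$. We consider only modules that have a good filtration, and put
\[
\operatorname{AV}(X)=\operatorname{Supp}(\operatorname{gr}_FX)\subset\operatorname{Spec}R .
\]
We use the following standard facts.
\begin{itemize}
\item[(F1)] Each $F_n$ is finite-dimensional, because $\operatorname{gr}_FX$ has finitely many homogeneous generators, the graded pieces of $R$ are finite-dimensional, and $F_n=0$ for $n\ll0$.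
\item[(F2)] For a submodule $Y$, filter $Y$ by $Y\cap F_n$ and $X/Y$ by the images of the $F_n$. Then $0\to\operatorname{gr}Y\to\operatorname{gr}_FX\to\operatorname{gr}(X/Y)\to0$ is exact, and both induced filtrations are good since $R$ is Noetherian.
\item[(F3)] $\operatorname{AV}(X)$ does not depend on the good filtration. It is empty if and only if $X=0$. It is $H$-stable, because $H$ acts on $\operatorname{gr}_FX$ with $h(rm)=(hr)(hm)$ and therefore preserves the annihilator.
\item[(F4)] $\operatorname{AV}(X)=\operatorname{AV}(Y)\cup\operatorname{AV}(X/Y)$ for every submodule $Y$, by (F2) and (F3).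
\end{itemize}

\subsection*{Commutative algebra}

For a prime $q\subset R$ let $V(q)$ be the set of primes containing $q$ and $\dim q=\dim R/q$. The irreducible closed subsets of $\operatorname{Spec}R$ are the sets $V(q)$, and $q$ is the \emph{generic point} of $V(q)$. For a finitely generated $R$-module $N$ we have $\operatorname{Supp}N=\{q: N_q\ne0\}=V(\operatorname{Ann}N)$, and we put $\dim N=\dim\operatorname{Supp}N$, with $\dim\emptyset=-\infty$. A prime $q$ is \emph{associated} to a module $N$, written $q\in\operatorname{Ass}N$, if $q=\operatorname{Ann}(m)$ for some $m\in N$.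
\begin{itemize}
\item[(C1)] $\operatorname{Ass}N'\subset\operatorname{Ass}N$ for $N'\subset N$, and $\operatorname{Ass}(N_1\oplus N_2)=\operatorname{Ass}N_1\cup\operatorname{Ass}N_2$. If $N$ is finitely generated, then $\operatorname{Ass}N$ is finite and $\operatorname{Supp}N=\bigcup_{q\in\operatorname{Ass}N}V(q)$.
\item[(C2)] If $N$ is finitely generated, then $\operatorname{Supp}N$ has finitely many minimal primes $q$, and for each of them $N_q$ has finite length over $R_q$. If $N$ is graded, these primes are homogeneous.
\item[(C3)] If $q'\subsetneq q$, then $\dim q'>\dim q$.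
\item[(C4)] If $B\subset C$ are rings and $C$ is a finite $B$-module, then $\dim B=\dim C$. A finitely generated $\mathbb C$-algebra of dimension $d\ge0$ is finite over a polynomial subring $B=\mathbb C[y_1,\dots,y_d]$ (Noether normalization). The ring $B$ is factorial, and $\dim B/bB=d-1$ for every nonzero non-unit $b$.
\end{itemize}

\subsection*{The case of $(\mathfrak g,K)$-modules}

Take $A=U(\mathfrak g)$, $A_n=U_n(\mathfrak g)$, $R=S(\mathfrak g)$ and $H=K$. A $(\mathfrak g,K)$-module is an $(A,H)$-module with the same submodules. If $X$ is generated over $U(\mathfrak g)$ by a finite-dimensional $K$-stable subspace $X_0$, then $F_n=U_n(\mathfrak g)X_0$ is a good filtration. An irreducible $X$ is generated by any such $X_0\ne0$, since $U(\mathfrak g)X_0$ is $K$-stable. A module of finite length is finitely generated, by induction on the length, and finitely many vectors lie in a finite-dimensional $K$-stable subspace; so it has a good filtration too.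

Closed subsets of $\operatorname{Spec}S(\mathfrak g)$ correspond to Zariski closed subsets of $\mathfrak g^*$, compatibly with intersections, components and dimension, and we identify $\mathfrak g^*$ with $\mathfrak g$ by a nondegenerate symmetric form invariant under $G$ and $\theta$. Since $\mathfrak kF_n\subset[\mathfrak k,U_n(\mathfrak g)]X_0+U_n(\mathfrak g)\mathfrak kX_0\subset F_n$, the space $\mathfrak k$ annihilates $\operatorname{gr}_FX$, so $\operatorname{AV}(X)\subset(\mathfrak g/\mathfrak k)^*\cong\mathfrak s$. If $X$ is irreducible, it has countable dimension, so by Schur's lemma in Dixmier's form the center $U(\mathfrak g)^G$, which commutes with $\mathfrak g$ and $K$, acts by scalars. Every homogeneous $G$-invariant of positive degree in $S(\mathfrak g)$ is the leading term of a central element and therefore annihilates $\operatorname{gr}_FX$. The common zeros of these invariants are the nilpotent elements, so $\operatorname{AV}(X)\subset\mathcal N(\mathfrak s)$. By (F4) the same holds for modules of finite length.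

\section{Lowering degrees}\label{sec:lowering}

From here to the end of Section~\ref{sec:proof}, $X\neq0$ is an $(A,H)$-module, $Z=\operatorname{AV}(X)$ and $d=\dim Z$. We fix a nonempty $H$-stable union $Z_1$ of $d$-dimensional irreducible components of $Z$. Let $Z_2$ be the union of the remaining $d$-dimensional components and $\Xi$ the finite set of generic points of the components in $Z_1$. We do not assume that $Z$ is equidimensional.

We want a submodule of $X$ that accounts for everything in $Z$ except $Z_1$. On the graded level there is a canonical candidate. For a finitely generated $R$-module $N$ with $\operatorname{Supp}N\subset Z$, put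
\[
t(N)=\ker\Big(N\to\prod_{p\in\Xi}N_p\Big).
\]
Thus $m\in t(N)$ if and only if for every $p\in\Xi$ there is $s\notin p$ with $sm=0$: the element $m$ vanishes generically on each component of $Z_1$.

\begin{lemma}\label{lem:t}
Let $N$ be a finitely generated $R$-module with $\operatorname{Supp}N\subset Z$.
\begin{itemize}
\item[(i)] $t(N)_p=0$ and $(N/t(N))_p=N_p$ for $p\in\Xi$; $t(N/t(N))=0$; and $t(N')=N'\cap t(N)$ for every $R$-submodule $N'\subset N$.
\item[(ii)] $\operatorname{Ass}(N/t(N))\subset\Xi$, and hence $\operatorname{Supp}(N/t(N))\subset Z_1$.
\item[(iii)] If $N$ is graded, so is $t(N)$. If $H$ acts on $N$ with $h(rm)=(hr)(hm)$, then $t(N)$ is $H$-stable.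
\end{itemize}
\end{lemma}

\begin{proof}
(i) The first and last claims follow from the description of $t(N)$ by elements, and the first gives $(N/t(N))_p=N_p$. So the map $N/t(N)\to\prod_p(N/t(N))_p$ is the injection $N/t(N)\to\prod_pN_p$, and $t(N/t(N))=0$.

(ii) By (C1) and this injection, it suffices to show $\operatorname{Ass}_R(N_p)\subset\{p\}$. Let $q\in\operatorname{Ass}_R(N_p)$. Elements outside $p$ act invertibly on $N_p$, so $q\subset p$. Since $R/q$ embeds in $N_p$, we get $N_q=(N_p)_q\neq0$, so $q\in Z$. As $p$ is minimal in $Z$, $q=p$.

(iii) Let $\varphi$ be an automorphism of $R$ that permutes $\Xi$ and $\psi\colon N\to N$ a linear map with $\psi(rm)=\varphi(r)\psi(m)$. If $sm=0$ and $s\notin p$, then $\varphi(s)\psi(m)=0$ and $\varphi(s)\notin\varphi(p)$; so $\psi$ preserves $t(N)$. This applies to each $h\in H$, which permutes $\Xi$ because $Z_1$ is $H$-stable. It also applies to $\lambda\in\mathbb C^\times$ acting by $\lambda^n$ in degree $n$ on $R$ and $N$, since the primes in $\Xi$ are minimal in the support of $\operatorname{gr}_FX$ and hence homogeneous by (C2). If $\sum m_n\in t(N)$ with $m_n$ of degree $n$, then $\sum\lambda^nm_n\in t(N)$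 for all $\lambda$, and inverting a Vandermonde matrix gives $m_n\in t(N)$.
\end{proof}

The goal is the following statement.

\begin{proposition}\label{prop:lift}
Assume $\dim(Z_1\cap Z_2)\le d-2$; this is automatic if $Z_2=\emptyset$. Then there are a good filtration $F$ of $X$ and a submodule $S\subset X$ such that, for the induced filtrations,
\[
\operatorname{gr}S=t(\operatorname{gr}_FX),\qquad\operatorname{gr}(X/S)=\operatorname{gr}_FX/t(\operatorname{gr}_FX).
\]
In particular $\operatorname{AV}(X/S)=Z_1$, and $\operatorname{AV}(S)$ contains no point of $\Xi$.
\end{proposition}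

The difficulty is that a graded submodule $T\subset\operatorname{gr}_FX$ need not come from a submodule of $X$. If $x\in F_n$ has leading term in $T$ and $a\in A_m$ has a leading term that kills it, then $ax$ drops to $F_{m+n-1}$, and nothing forces its leading term there to lie in $T$. To see these lower-order terms, we lower by one the degree of every vector whose leading term lies in $t(\operatorname{gr}_FX)$, and we repeat.

Let $F^0$ be a good filtration. Given a good filtration $F^k$, put
\[
G^k=\operatorname{gr}_{F^k}X,\qquad T^k=t(G^k),\qquad P^k=G^k/T^k,
\]
and let $F^{k+1}_n$ be the preimage in $F^k_{n+1}$ of $T^k_{n+1}\subset F^k_{n+1}/F^k_n$. Then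
\begin{equation}\label{eq:sandwich}
F^k_n\subset F^{k+1}_n\subset F^k_{n+1},\qquad T^k_{n+1}=F^{k+1}_n/F^k_n,\qquad P^k_n=F^k_n/F^{k+1}_{n-1}.
\end{equation}
For a graded module $N$ let $N[1]$ be the module with $N[1]_n=N_{n+1}$.

\begin{lemma}\label{lem:step}
Each $F^{k+1}$ is a good filtration. The inclusion $F^{k+2}_{n-1}\subset F^{k+1}_n$ induces an injection of graded $R$-modules $T^{k+1}\to T^k[1]$, given in degree $n$ by
\begin{equation}\label{eq:inj}
T^{k+1}_n=F^{k+2}_{n-1}/F^{k+1}_{n-1}\longrightarrow F^{k+1}_n/F^k_n=T^k_{n+1}.
\end{equation}
With $D^k=T^k[1]/T^{k+1}$ there is an exact sequence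
\begin{equation}\label{eq:PD}
0\to P^k\to P^{k+1}\to D^k\to0 .
\end{equation}
\end{lemma}

\begin{proof}
The spaces $F^{k+1}_n$ are $H$-stable by Lemma~\ref{lem:t}(iii), and by \eqref{eq:sandwich} they increase, exhaust $X$ and vanish for $n\ll0$. If $x\in F^{k+1}_n$ and $a\in A_m$, then the class of $ax$ in $G^k_{m+n+1}$ is the product of the class of $a$ in $R_m$ with an element of $T^k_{n+1}$, so it lies in $T^k_{m+n+1}$ and $ax\in F^{k+1}_{m+n}$. The chain $F^{k+1}_{n-1}\subset F^k_n\subset F^{k+1}_n$ and \eqref{eq:sandwich} give an exact sequence
\begin{equation}\label{eq:PGT}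
0\to P^k\to G^{k+1}\to T^k[1]\to0 ,
\end{equation}
whose maps are $R$-linear because they are induced by the identity of $X$. So $G^{k+1}$ is finitely generated and $F^{k+1}$ is good. By Lemma~\ref{lem:t}(i), $P^k\cap T^{k+1}=t(P^k)=0$ in $G^{k+1}$. Hence $T^{k+1}$ injects into $G^{k+1}/P^k=T^k[1]$ by the map \eqref{eq:inj}, the module $P^k$ injects into $G^{k+1}/T^{k+1}=P^{k+1}$, and both cokernels equal $G^{k+1}/(P^k+T^{k+1})$.
\end{proof}

Forgetting gradings, we have a descending and an ascending chain,
\[
T^0\supset T^1\supset T^2\supset\cdots,\qquad P^0\subset P^1\subset P^2\subset\cdots,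
\]
with the same successive quotients $D^k$. The module $D^k$ consists of what leaves the $T$-side and joins the $P$-side at step $k$. A descending chain of finitely generated modules need not stop, and the ascending chain is not given inside a finitely generated module. The proof of Proposition~\ref{prop:lift} shows that the transfer stops, and that the vectors whose degree can then be lowered indefinitely, that is, the union of the spaces
\begin{equation}\label{eq:S}
S_n=\bigcap_{k\ge0}F^k_{n-k},
\end{equation}
form the required submodule.

\section{Two lines and two planes}\label{sec:examples}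

\begin{example}[two lines: the transfer never stops]\label{ex:lines}
Let $G=SL_2(\mathbb C)$, $K=T$ and $\lambda\in\mathbb C\setminus\mathbb Z$. Let $X$ have basis $v_j$ $(j\in\mathbb Z)$, with $\operatorname{diag}(t,t^{-1})v_j=t^{2j}v_j$ and
\[
hv_j=2jv_j,\qquad ev_j=(\lambda+j)v_{j+1},\qquad fv_j=(\lambda-j)v_{j-1}.
\]
This is a $(\mathfrak g,K)$-module, since $[e,f]v_j=\big((\lambda-j)(\lambda+j-1)-(\lambda+j)(\lambda-j-1)\big)v_j=2jv_j$. A submodule is spanned by some of the $v_j$, and the coefficients $\lambda\pm j$ are nonzero, so $X$ is irreducible. Take $F^0_n=U_n(\mathfrak g)v_0=\operatorname{span}\{v_j:|j|\le n\}$. The module $G^0$ is generated by the class of $v_0$, which is killed by $h$ and by $ef$ because $efv_0\in F^0_0$. The graded pieces of $G^0$ have dimensions $1,2,2,\dots$, so $G^0\cong\mathbb C[e,f]/(ef)$ with $h$ acting by zero. Thus $d=1$, and $\operatorname{AV}(X)$ is the union of the two lines $\overline{\mathcal O^\pm}$, which meet in a point, of dimension $d-1$.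

Let $Z_1=V(p)$ with $p=(f,h)$. We claim that $F^k_n=\operatorname{span}\{v_j:-n-k\le j\le n\}$, that is, $v_j$ has degree $\max(j,-j-k)$ in $F^k$. Assume this for $k$ and write $[v_j]$ for the class of $v_j$ in its degree. The element $h$ acts by zero on $G^k$. If $2j\ge-k$, then $v_j$ and $v_{j+1}$ have degrees $j$ and $j+1$, so $e[v_j]$ is a nonzero multiple of $[v_{j+1}]$. If $2j<-k$, then $v_{j+1}$ has degree at most $-j-k$, the degree of $v_j$, so $e[v_j]=0$. The classes $[v_j]$ with $2j<-k$ span a submodule killed by $e\notin p$, and the quotient is isomorphic to $R/p=\mathbb C[e]$ up to a shift: $f[v_j]=0$ for $2j>-k$ by the same comparison of degrees, and $f[v_j]$ lies in the submodule for $2j=-k$. Hence $T^k=\operatorname{span}\{[v_j]:2j<-k\}$. Lowering these degrees by one gives $v_j$ the degree $\max(j,-j-k-1)$ for every $j$, which proves the claim.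

So $P^k$ is the free $\mathbb C[e]$-module generated by $[v_{-\lfloor k/2\rfloor}]$, and the ascending chain is
\[
\mathbb C[e]=\mathbb C[e]\subset e^{-1}\mathbb C[e]=e^{-1}\mathbb C[e]\subset e^{-2}\mathbb C[e]=\cdots .
\]
Every second $D^k$ is one-dimensional and supported at the origin. The supply does not run out, because $T^0\cong f\,\mathbb C[f]$ has infinite length at the origin, and the room does not run out, because poles of any order are possible at a point of a line. Finally $S_n=0$, since $F^k_{n-k}=\operatorname{span}\{v_j:-n\le j\le n-k\}$ vanishes for $k>2n$.
\end{example}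

\begin{example}[two planes: no room for a transfer]\label{ex:planes}
Let $G=SL_2(\mathbb C)\times SL_2(\mathbb C)$ and $K=T\times T$, with generators $e_i,h_i,f_i$ $(i=1,2)$. Let $X$ be a $(\mathfrak g,K)$-module generated by a weight vector $v$ such that for $F^0_n=U_n(\mathfrak g)v$
\[
G^0\cong\mathbb C[e_1,e_2,f_1,f_2]/(e_1f_1,e_1f_2,e_2f_1,e_2f_2),
\]
with $1$ corresponding to $v$ and $h_1,h_2$ acting by zero; such a module is constructed in Example~\ref{ex:fiber}. Here $d=2$ and $\operatorname{AV}(X)$ is a diagonal pair in the square of Example~\ref{ex:graphs}: two planes that meet in a point. Let $Z_1=V(f_1,f_2,h_1,h_2)$. Then $P^0=\mathbb C[e_1,e_2]$, and $T^0$ is spanned by the monomials $f_1^af_2^b\neq1$.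

The vectors $v$, $e_1^ae_2^bv$ and $f_1^af_2^bv$ with $(a,b)\ne(0,0)$ form a basis of $X$. Let $X(a,b)$ be the weight space whose weight is that of $v$ plus $(2a,2b)$; it is a line if $ab\ge0$ and zero if $ab<0$ (Figure~\ref{fig:weights}). We show that $S=\operatorname{span}\{f_1^af_2^bv:(a,b)\neq(0,0)\}$ is a submodule, so that $T^0$ lifts and $X$ is reducible. The space $S$ is stable under $K$, $h_i$ and $f_i$. The operator $e_1$ maps $X(-a,-b)$ to $X(1-a,-b)$, which lies in $S$ or is zero unless $(a,b)=(1,0)$. In that case $e_1f_1v=cv$ for some scalar $c$. Apply $e_2$, which commutes with $e_1$: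
\[
c\,e_2v=e_1(e_2f_1v)=0,\qquad\text{because } e_2f_1v\in X(-1,1)=0 .
\]
Since $e_2v\neq0$, we get $c=0$. Exchanging the two factors treats $e_2$.

In Example~\ref{ex:lines} the vector $v_{-1}$, a multiple of $fv_0$, entered the ascending chain as $e^{-1}$. Here $f_1v$ would enter as $c/e_1$, and the second variable prevents this. In terms of the two chains, $D^k$ is a quotient of $P^{k+1}$ and a subquotient of $T^0$, so it is supported in $Z_1\cap Z_2=\{0\}$. Granting that $P^k$ is a torsion-free $\mathbb C[e_1,e_2]$-module, as the proof of Lemma~\ref{lem:hartogs} shows, an element of $P^k$ is a rational function $g$ with $e_1^Ng$ and $e_2^Ng$ polynomial for some $N$. Its denominator divides $e_1^N$ and $e_2^N$, so $g$ is a polynomial, and $P^k=P^0$ for all $k$.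
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \a in {0,1,2} { \foreach \b in {0,1,2} {
  \fill (\a,\b) circle (2pt);
  \fill (-\a,-\b) circle (2pt); } }
\draw (-1,1) circle (2.5pt);
\draw[->] (-0.86,0) -- (-0.14,0) node[midway,below] {$e_1$};
\draw[->] (0,0.14) -- (0,0.86) node[midway,right] {$e_2$};
\draw[->,dashed] (-1,0.14) -- (-1,0.86) node[midway,left] {$e_2$};
\draw[->,dashed] (-0.86,1) -- (-0.14,1) node[midway,above] {$e_1$};
\node[below right] at (0,0) {$v$};
\end{tikzpicture}
\caption{Weights of an $\mathfrak{sl}_2\times\mathfrak{sl}_2$-module generated by $v$ whose associated variety is two planes meeting in a point. Black dots are one-dimensional weight spaces. Since $e_1e_2=e_2e_1$, the solid path equals the dashed path, which passes through a zero weight space (open dot). As $e_2v\ne0$, the solid arrow $e_1$ is zero.}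
\label{fig:weights}
\end{figure}

\section{Extension across codimension two}\label{sec:hartogs}

The next lemma generalizes the last computation of Example~\ref{ex:planes}. The modules may live on singular varieties, so we project to an affine space, where unique factorization is available, and we bound the chain by a free module instead of showing that it is constant.

\begin{lemma}\label{lem:hartogs}
Let $P_0\subset P_1\subset\cdots$ be finitely generated $R$-modules such that all associated primes of each $P_k$ have dimension $d$, and $\dim P_k/P_0\le d-2$ for all $k$. Then the chain stabilizes.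
\end{lemma}

\begin{proof}
By (C1), every nonzero submodule of $P_k$ has dimension $d$. If $P_0=0$, then $\dim P_k\le d-2$ and all $P_k$ vanish. So let $P_0\neq0$ and $I=\operatorname{Ann}P_0$; then $\dim R/I=d$.

\emph{One ring acts on the whole chain.} For $a\in I$, multiplication by $a$ makes $aP_k$ a quotient of $P_k/P_0$, so $\dim aP_k\le d-2$. As $aP_k$ is a submodule of $P_k$, it is zero. Thus all $P_k$ are modules over $C=R/I$. By (C4), $C$ is finite over a subring $B=\mathbb C[y_1,\dots,y_d]$, and each $P_k$ is a finitely generated $B$-module.

\emph{The $P_k$ are torsion-free over $B$.} Let $m\in P_k$ and $0\neq b\in B$ with $bm=0$. Then $Rm$ is a module over $C/bC$, which is finite over $B/bB$, so $\dim Rm\le d-1$ and $m=0$.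

\emph{The quotients have no poles along hypersurfaces.} Let $J_k=\operatorname{Ann}_B(P_k/P_0)$. The ring $B/J_k$ embeds in $C/\operatorname{Ann}_C(P_k/P_0)$, which is finite over it, so $\dim B/J_k\le d-2$ by (C4). Hence $J_k\neq0$, and $J_k\not\subset\pi B$ for every prime element $\pi\in B$, since $\dim B/\pi B=d-1$.

\emph{A common bound.} Let $L$ be the fraction field of $B$ and $V=P_0\otimes_BL$. Since $J_k\ne0$, we have $P_k\otimes_BL=V$, and since $P_k$ is torsion-free, the whole chain embeds in $V$. Take any $L$-basis of $V$ and divide it by a common denominator of the coordinates of finitely many generators of $P_0$. The $B$-span $E$ of the new basis is a free $B$-module of finite rank containing $P_0$. Let $x\in P_k$ and let $c=a/b$ be a coordinate of $x$, with $a,b\in B$ coprime. From $J_kx\subset P_0\subset E$ we get $J_kc\subset B$, so $b$ divides $ja$, and hence $j$, for every $j\in J_k$. A prime factor $\pi$ of $b$ would give $J_k\subset\pi B$. So $b$ is a unit and $x\in E$. All $P_k$ lie in the Noetherian $B$-module $E$, and the chain stabilizes.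
\end{proof}

The chain $e^{-k}\mathbb C[e]$ of Example~\ref{ex:lines} shows that $d-2$ cannot be replaced by $d-1$.

\section{Proof of Proposition~\ref{prop:lift}}\label{sec:proof}

Start from any good filtration $F^0$ and use the notation of Section~\ref{sec:lowering}. Lemma~\ref{lem:hartogs} requires the $D^k$ to have dimension at most $d-2$. This can fail for small $k$, because $T^0$ may have components of dimension $d-1$ inside $Z_1$. Such components carry finite length and are used up after finitely many steps.

\medskip\noindent\emph{Step 1: $\dim D^k\le d-2$ for $k\gg0$.}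
Let $q$ be a minimal prime of $\operatorname{Supp}T^0$. By (C2), $T^0_q$ has finite length, and the chain $T^0\supset T^1\supset\cdots$ has successive quotients $D^k$, so
\[
\sum_{k\ge0}\operatorname{length}(D^k_q)\le\operatorname{length}(T^0_q)<\infty .
\]
There are finitely many such $q$. Hence there is $k'$ such that for $k\ge k'$ the support of $D^k$ contains no minimal prime of $\operatorname{Supp}T^0$.

Fix $k\ge k'$ and $q\in\operatorname{Supp}D^k$. By \eqref{eq:PD} and Lemma~\ref{lem:t}(ii), $q\in Z_1$; also $q\in\operatorname{Supp}T^0\subset Z$. Since $q$ is not minimal in $\operatorname{Supp}T^0$, there is $q'\subsetneq q$ with $q'\in\operatorname{Supp}T^0$, and $\dim q<\dim q'\le d$ by (C3). Suppose $\dim q=d-1$. Then $\dim q'=d$, so $q'$ is the generic point of a $d$-dimensional component of $Z$. This point is not in $\Xi$, because $T^0_p=0$ for $p\in\Xi$. So the component lies in $Z_2$, and $q\in Z_1\cap Z_2$, which contradicts $\dim(Z_1\cap Z_2)\le d-2$. Therefore $\dim q\le d-2$. This is the only use of the hypothesis on $Z_1\cap Z_2$.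

\medskip\noindent\emph{Step 2: $D^k=0$ for $k\gg0$.}
For $k\ge k'$ the module $P^k/P^{k'}$ has a filtration with quotients $D^{k'},\dots,D^{k-1}$ by \eqref{eq:PD}, so its dimension is at most $d-2$. All associated primes of $P^k$ lie in $\Xi$ by Lemma~\ref{lem:t}(ii) and have dimension $d$. By Lemma~\ref{lem:hartogs} the chain $P^{k'}\subset P^{k'+1}\subset\cdots$ stabilizes, so $D^k=0$ for $k\ge k_0$. Replace $F^0$ by $F^{k_0}$ and renumber. Now all the injections \eqref{eq:inj} are isomorphisms. Put $F=F^0$.

\medskip\noindent\emph{Step 3: the submodule.}
Define $S_n$ by \eqref{eq:S}. The properties $S_{n-1}\subset S_n$, $A_mS_n\subset S_{m+n}$ and $H$-stability hold term by term in the intersection, so $S=\bigcup_nS_n$ is a submodule, and $S_n\subset F_n$ by the term $k=0$. It remains to compute $\operatorname{gr}S$.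

Fix $n$ and put $U_k=F^{k+1}_{n-k-1}$ and $V_k=F^k_{n-k-1}$ for $k\ge0$. By \eqref{eq:sandwich} both sequences decrease, $V_k\subset U_k\subset F_n$, and $U_k/V_k=T^k_{n-k}$. Their intersections are $\bigcap_kU_k=S_n$ and $\bigcap_kV_k=S_{n-1}$. The map \eqref{eq:inj} from $T^{k+1}_{n-k-1}$ to $T^k_{n-k}$ is the map $U_{k+1}/V_{k+1}\to U_k/V_k$ induced by inclusion. By Step~2 the composite
\[
U_k/V_k\longrightarrow U_0/V_0=T^0_n\subset F_n/F_{n-1}
\]
is an isomorphism onto $T^0_n$, induced by the inclusion $U_k\subset U_0$. The space $F_n$ is finite-dimensional by (F1), so $U_k=S_n$ and $V_k=S_{n-1}$ for large $k$; this is where $\dim A_n<\infty$ is needed. Hence the inclusion $S_n\subset F_n$ induces an isomorphism $S_n/S_{n-1}\to T^0_n$.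

Injectivity says $S_n\cap F_{n-1}=S_{n-1}$ for all $n$. If $x\in S_m\cap F_n$ with $m>n$, then $x\in S_m\cap F_{m-1}=S_{m-1}$, and descending in $m$ gives $x\in S_n$. So $S\cap F_n=S_n$, the induced filtration of $S$ is $(S_n)$, and $\operatorname{gr}S=T^0=t(\operatorname{gr}_FX)$ inside $\operatorname{gr}_FX$. By (F2), $\operatorname{gr}(X/S)=P^0$.

Finally, $\operatorname{Supp}P^0\subset Z_1$ by Lemma~\ref{lem:t}(ii), and $P^0_p=G^0_p\neq0$ for $p\in\Xi$ by Lemma~\ref{lem:t}(i) and (F3). Since $\operatorname{Supp}P^0$ is closed, $\operatorname{AV}(X/S)=Z_1$. Since $T^0_p=0$ for $p\in\Xi$, the set $\operatorname{AV}(S)$ contains no point of $\Xi$. \qed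

\section{Irreducible modules}\label{sec:irreducible}

\begin{theorem}\label{thm:irred}
Let $X$ be an irreducible $(A,H)$-module with a good filtration and $d=\dim\operatorname{AV}(X)$. Let $Z_1\neq\emptyset$ be an $H$-stable union of $d$-dimensional components of $\operatorname{AV}(X)$, and $Z_2$ the union of the other $d$-dimensional components. If $\dim(Z_1\cap Z_2)\le d-2$, then $\operatorname{AV}(X)=Z_1$ and $Z_2=\emptyset$.
\end{theorem}

\begin{proof}
Take $S$ from Proposition~\ref{prop:lift}. Since $\operatorname{AV}(X/S)=Z_1\neq\emptyset$, we have $S\neq X$, so $S=0$ and $\operatorname{AV}(X)=Z_1$. A component in $Z_2$ is not contained in $Z_1$, so $Z_2=\emptyset$.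
\end{proof}

\begin{remark}\label{rem:hyp}
Both hypotheses are needed. Example~\ref{ex:lines} shows that the bound $d-2$ cannot be replaced by $d-1$. For $H$-stability, let $M^+(\mu)$ be the $\mathfrak{sl}_2$-module with basis $e^au$ $(a\ge0)$, $hu=\mu u$ and $fu=0$; induction on $a$ gives $fe^au=-a(a-1+\mu)e^{a-1}u$. Let $A=U(\mathfrak{sl}_2\times\mathfrak{sl}_2)$, let $\sigma$ be the automorphism with $e_i\leftrightarrow f_i$ and $h_i\mapsto-h_i$, and let $H=\{1,\sigma\}$. Put $Y=M^+(1)\otimes M^+(1)$, let $Y^\sigma$ be $Y$ with $\xi$ acting as $\sigma(\xi)$, and let $\sigma$ act on $X=Y\oplus Y^\sigma$ by exchanging the summands. All weight spaces of $X$ are lines and the coefficients $-a^2$ $(a\ge1)$ are nonzero, so the $A$-submodules are $0,Y,Y^\sigma,X$, and $X$ is an irreducible $(A,H)$-module. Since $\operatorname{gr}Y\cong\mathbb C[e_1,e_2]$ and $\operatorname{gr}Y^\sigma\cong\mathbb C[f_1,f_2]$, the variety $\operatorname{AV}(X)$ consists of two planes meeting in a point, and $H$ exchanges them.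
\end{remark}

To translate adjacency into dimensions, recall that a $K$-orbit $\mathcal Q$ is a finite union of orbits of the identity component $K^\circ$, all of the same dimension, so that $\overline{\mathcal Q}$ is $K$-stable and equidimensional; and that $\partial\mathcal Q=\overline{\mathcal Q}\setminus\mathcal Q$ is closed, $K$-stable, and of dimension less than $\dim\mathcal Q$.

\begin{lemma}\label{lem:orbits}
Let $\mathcal Q_1,\dots,\mathcal Q_r$ be distinct nilpotent $K$-orbits of the same dimension $d$.
\begin{itemize}
\item[(i)] For $i\neq j$ we have $\overline{\mathcal Q_i}\cap\overline{\mathcal Q_j}\subset\partial\mathcal Q_i$, and $\mathcal Q_i,\mathcal Q_j$ are not adjacent if and only if $\dim(\overline{\mathcal Q_i}\cap\overline{\mathcal Q_j})\le d-2$.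
\item[(ii)] Let $\{1,\dots,r\}=I_1\sqcup I_2$ with both parts nonempty and no adjacent pair $\mathcal Q_i,\mathcal Q_j$ with $i\in I_1$, $j\in I_2$. Put $Z_a=\bigcup_{i\in I_a}\overline{\mathcal Q_i}$. Then $Z_1$ and $Z_2$ are nonempty $K$-stable unions of $d$-dimensional components of $Z_1\cup Z_2$, they have no common component, and $\dim(Z_1\cap Z_2)\le d-2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $\overline{\mathcal Q_j}$ met $\mathcal Q_i$, it would contain $\mathcal Q_i$ by $K$-stability, and then $\mathcal Q_i\subset\partial\mathcal Q_j$, which has dimension less than $d$. So the intersection lies in $\partial\mathcal Q_i$ and has dimension at most $d-1$. It is a union of finitely many $K$-orbits, since $\mathcal N(\mathfrak s)$ is, so it has dimension $d-1$ if and only if one of these orbits has.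

(ii) The components of each $\overline{\mathcal Q_i}$ have dimension $d=\dim(Z_1\cup Z_2)$, so they are components of $Z_1\cup Z_2$. The set $Z_1\cap Z_2$ is the union of the $\overline{\mathcal Q_i}\cap\overline{\mathcal Q_j}$ with $i\in I_1$, $j\in I_2$, and has dimension at most $d-2$ by (i). In particular it contains no component.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The orbits $\mathcal O_1,\dots,\mathcal O_\ell$ lie in $\mathcal O_X\cap\mathfrak s$ and have the same dimension $d$. If $\operatorname{AV}\Gamma(X)$ is disconnected, split the vertices into two nonempty sets with no edge between them. Lemma~\ref{lem:orbits}(ii) gives $\operatorname{AV}(X)=Z_1\cup Z_2$, where $Z_2\neq\emptyset$ is the union of the components not in $Z_1$. Theorem~\ref{thm:irred} with $A=U(\mathfrak g)$ and $H=K$ gives $Z_2=\emptyset$, a contradiction.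
\end{proof}

\begin{corollary}[Vogan's theorem]\label{cor:vogan}
If $\ell\ge2$, then $\partial\mathcal O_i$ has codimension one in $\overline{\mathcal O_i}$ for every $i$.
\end{corollary}

\begin{proof}
In a connected graph with at least two vertices, $\mathcal O_i$ has a neighbor $\mathcal O_j$. By Lemma~\ref{lem:orbits}(i), $\partial\mathcal O_i$ contains $\overline{\mathcal O_i}\cap\overline{\mathcal O_j}$, which has dimension $d-1$.
\end{proof}

\section{Homogeneous modules and extensions}\label{sec:homogeneous}

Proposition~\ref{prop:lift} does not require irreducibility. To identify the submodule $S$ that it produces, one has to exclude submodules of small support. In the setting of Section~\ref{sec:setting}, call $X\neq0$ \emph{$d$-homogeneous} if $\dim\operatorname{AV}(X)=d$ and $X$ has no nonzero submodule $Y$ with $\dim\operatorname{AV}(Y)<d$. A nonzero submodule of a $d$-homogeneous module is $d$-homogeneous, by (F4). A nonzero module of finite length all of whose composition factors $Y$ satisfy $\dim\operatorname{AV}(Y)=d$ is $d$-homogeneous, by (F4) and the Jordan--H\"older theorem; this includes irreducible modules. Part (a) of the next theorem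 is of the type of Gabber's equidimensionality theorem.

\begin{theorem}\label{thm:homog}
Let $X$ be a $d$-homogeneous $(A,H)$-module.
\begin{itemize}
\item[(a)] $X$ has a good filtration for which all associated primes of $\operatorname{gr}X$ have dimension $d$; in particular $\operatorname{AV}(X)$ is equidimensional.
\item[(b)] Let $\operatorname{AV}(X)=Z_1\cup Z_2$ with $Z_1,Z_2$ nonempty $H$-stable unions of components and $\dim(Z_1\cap Z_2)\le d-2$. Then there are submodules $S_1,S_2$ with $S_1\cap S_2=0$, $\operatorname{AV}(S_a)=Z_a$ for $a=1,2$, $\operatorname{AV}(X/S_1)=Z_2$, $\operatorname{AV}(X/S_2)=Z_1$, and $\operatorname{AV}(X/(S_1\oplus S_2))\subset Z_1\cap Z_2$. If moreover $X$ has finite length and all its composition factors $Y$ satisfy $\dim\operatorname{AV}(Y)=d$, then $X=S_1\oplus S_2$.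
\item[(c)] Let $X_1,X_2$ be irreducible $(A,H)$-modules with $\dim\operatorname{AV}(X_1)=\dim\operatorname{AV}(X_2)=d$ and $\dim(\operatorname{AV}(X_1)\cap\operatorname{AV}(X_2))\le d-2$. Then every short exact sequence $0\to X_1\to E\to X_2\to0$ of modules with good filtrations splits.
\end{itemize}
\end{theorem}

\begin{proof}
(a) Apply Proposition~\ref{prop:lift} with $Z_1$ the union of all $d$-dimensional components of $\operatorname{AV}(X)$. This set is $H$-stable, because $\operatorname{AV}(X)$ is $H$-stable by (F3) and $H$ preserves dimensions; and $Z_2=\emptyset$. The closed set $\operatorname{AV}(S)\subset\operatorname{AV}(X)$ contains no generic point of a $d$-dimensional component, so $\dim\operatorname{AV}(S)<d$ and $S=0$. Thus $t(\operatorname{gr}_FX)=0$, and $\operatorname{Ass}(\operatorname{gr}_FX)\subset\Xi$ by Lemma~\ref{lem:t}(ii). Equidimensionality follows from (C1).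

(b) By (a) all components have dimension $d$, so $Z_1$ and $Z_2$ share none, and $Z_2$ is the union of the components not in $Z_1$. Let $S_2$ be the submodule given by Proposition~\ref{prop:lift} for $Z_1$. Then $\operatorname{AV}(X/S_2)=Z_1$, so $\operatorname{AV}(S_2)\cup Z_1=Z_1\cup Z_2$ by (F4). A component in $Z_2$ is irreducible and not contained in $Z_1$, so it is contained in $\operatorname{AV}(S_2)$. Hence $Z_2\subset\operatorname{AV}(S_2)$ and $S_2\neq0$. Conversely, $S_2$ is $d$-homogeneous, so by (a) every component of $\operatorname{AV}(S_2)$ has dimension $d$ and is a component of $\operatorname{AV}(X)$. Its generic point is not in $\Xi$, so it lies in $Z_2$. Thus $\operatorname{AV}(S_2)=Z_2$. The hypotheses are symmetric in $Z_1$ and $Z_2$, and exchanging them gives $S_1$.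

Now $\operatorname{AV}(S_1\cap S_2)\subset Z_1\cap Z_2$ has dimension less than $d$, so $S_1\cap S_2=0$. The module $X/(S_1\oplus S_2)$ is a quotient of $X/S_1$ and of $X/S_2$, so its associated variety lies in $Z_2\cap Z_1$. If $X$ has finite length and this quotient is nonzero, it has a composition factor $Y$, which is a composition factor of $X$ with $\dim\operatorname{AV}(Y)\le d-2$. The last hypothesis excludes this.

(c) Put $Z_a=\operatorname{AV}(X_a)$. These sets are $H$-stable by (F3) and equidimensional of dimension $d$ by (a), hence unions of components of $\operatorname{AV}(E)=Z_1\cup Z_2$. The module $E$ has length two with composition factors $X_1,X_2$, so it is $d$-homogeneous, and (b) gives $E=S_1\oplus S_2$ with $\operatorname{AV}(S_a)=Z_a$. Both summands are nonzero, so $S_2$ is irreducible. Since $\operatorname{AV}(S_2)=Z_2\neq Z_1$, we have $S_2\neq X_1$, so $S_2\cap X_1=0$ and $E=X_1\oplus S_2$ by length.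
\end{proof}

For a $\mathfrak g$-module generated by a finite-dimensional space $X_0$, the \emph{Gelfand--Kirillov dimension} is the growth exponent of $\dim U_n(\mathfrak g)X_0$. For large $n$ this function is a polynomial in $n$ whose degree is the dimension of the support of the graded module, so the Gelfand--Kirillov dimension equals $\dim\operatorname{AV}(X)$. The group $\operatorname{Ext}^1_{(\mathfrak g,K)}(X_2,X_1)$ classifies extensions $0\to X_1\to E\to X_2\to0$ of $(\mathfrak g,K)$-modules.

\begin{corollary}\label{cor:HC}
\begin{itemize}
\item[(1)] If $X$ is an indecomposable $(\mathfrak g,K)$-module of finite length all of whose composition factors have Gelfand--Kirillov dimension $d$, then the $d$-dimensional $K$-orbits whose closures make up $\operatorname{AV}(X)$ form a connected graph under adjacency.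
\item[(2)] Let $X_1,X_2$ be irreducible $(\mathfrak g,K)$-modules of the same Gelfand--Kirillov dimension. If $\operatorname{AV}\Gamma(X_1)$ and $\operatorname{AV}\Gamma(X_2)$ share no vertex and no vertex of one is adjacent to a vertex of the other, then
\[
\operatorname{Ext}^1_{(\mathfrak g,K)}(X_1,X_2)=\operatorname{Ext}^1_{(\mathfrak g,K)}(X_2,X_1)=0 .
\]
\end{itemize}
\end{corollary}

\begin{proof}
By Section~\ref{sec:setting}, all modules involved have good filtrations, and their associated varieties are closed unions of finitely many nilpotent $K$-orbits.

(1) The module $X$ is $d$-homogeneous, so every component of $\operatorname{AV}(X)$ has dimension $d$ by Theorem~\ref{thm:homog}(a). Being irreducible, a component lies in the closure of one orbit in $\operatorname{AV}(X)$, and this orbit has dimension $d$. So $\operatorname{AV}(X)$ is the union of the closures of its $d$-dimensional orbits. If their graph is disconnected, Lemma~\ref{lem:orbits}(ii) and Theorem~\ref{thm:homog}(b) give $X=S_1\oplus S_2$ with $\operatorname{AV}(S_a)\neq\emptyset$, so $X$ is decomposable.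

(2) Let $d$ be the common dimension. The vertices of the two graphs are distinct orbits of dimension $d$, and Lemma~\ref{lem:orbits}(ii) gives $\dim(\operatorname{AV}(X_1)\cap\operatorname{AV}(X_2))\le d-2$. An extension of one module by the other has length two, so it has a good filtration, and Theorem~\ref{thm:homog}(c) applies in either order.
\end{proof}

The condition on composition factors cannot be dropped from the last claim of Theorem~\ref{thm:homog}(b) or from Corollary~\ref{cor:HC}(1).

\begin{example}\label{ex:fiber}
Let $G=SL_2(\mathbb C)\times SL_2(\mathbb C)$ and $K=T\times T$. Let $M^+=M^+(0)$ be as in Remark~\ref{rem:hyp}, so that $fe^au=-a(a-1)e^{a-1}u$, and let $M^-$ be the module with basis $f^au'$ obtained from it by $e\leftrightarrow f$, $h\mapsto-h$. In $N=(M^+\otimes M^+)\oplus(M^-\otimes M^-)$ let $X$ be the submodule generated by $v=(u\otimes u,u'\otimes u')$. For $(a,b)\neq(0,0)$ we have $e_1^ae_2^bv=(e^au\otimes e^bu,0)$ and $f_1^af_2^bv=(0,f^au'\otimes f^bu')$. By the formula for $fe^au$ and its mirror image, $v$ and these vectors span a submodule, and those with $a+b\le n$ span $U_n(\mathfrak g)v$ together with $v$. Moreover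 $e_if_jv=0$ for all $i,j$, because $eu'=0$ and $efu'=0$. Comparing bases shows that $\operatorname{gr}X$ is the ring in Example~\ref{ex:planes}.

This ring is reduced with two minimal primes of dimension two, so every nonzero submodule of it has dimension two, and $X$ is $2$-homogeneous by (F2). Submodules of $X$ are sums of weight lines. Two vectors $e_1^ae_2^bv$ with the same pair $(\min(a,1),\min(b,1))$ generate each other, since $a(a-1)\neq0$ for $a\ge2$, and the same holds for the vectors $f_1^af_2^bv$; so $X$ has finitely many submodules and finite length. It is indecomposable, because in a direct sum decomposition the weight line $\mathbb Cv$ lies in one summand, and $v$ generates $X$. Yet the two orbits that make up $\operatorname{AV}(X)$ are not adjacent. The spans $S_1$ of the $e_1^ae_2^bv$ and $S_2$ of the $f_1^af_2^bv$ with $(a,b)\ne(0,0)$ are submodules, and $X/(S_1\oplus S_2)$ is the trivial module, whose associated variety is the point where the two planes meet.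
\end{example}

\begin{thebibliography}{9}

\bibitem{NTW}
Kyo Nishiyama, Peter Trapa and Akihito Wachi,
\emph{Codimension one connectedness of the graph of associated varieties},
arXiv:1403.7982 (2014).

\end{thebibliography}
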